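# Binary order-like structures and their definable linear orders

## 1. Two pairs of opposite types

Take a structure $M$ and look at the linear orders that can be defined in it. When do these orders determine all of $M$? We fix the vocabulary, and then answer this at once when $M$ has very few types of pairs.

All structures are nonempty, countable and $\omega$-categorical: for each $n$ there are only finitely many complete $n$-types over $\emptyset$. "Definable" means $\emptyset$-definable and "type" means complete type over $\emptyset$. Recall two textbook facts about such $M$. Every type over $\emptyset$ is given by a single formula and is realized in $M$, so the definable $n$-ary relations are exactly the unions of $n$-types. And two finite tuples of the same type are conjugate under $\mathrm{Aut}(M)$.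

**Definition.** $M$ is *transitive* if it has a unique 1-type; equivalently here, $\mathrm{Aut}(M)$ acts transitively. $M$ is *binary* if every definable relation is equivalent to a Boolean combination of definable relations in at most two variables. $M$ is *order-like* if for every type $p(x,y)$ in two variables, $p(x,y)\wedge p(y,z)\to p(x,z)$.

The structure $(\mathbb Q;<)$ has all three properties: its 2-types are $x=y$, $x<y$, $y<x$, each a transitive relation, and it has quantifier elimination. A pure infinite set is not order-like: if $p$ is the type $x\ne y$, then $p(x,y)\wedge p(y,x)$ holds for distinct $x,y$, but $p(x,x)$ does not. The set $\mathbb Q$ with the ternary relation "$y$ lies strictly between $x$ and $z$" is not binary. Indeed, order-preserving and order-reversing bijections are automorphisms, so all pairs of distinct points have the same type, and the definable relations in at most two variables are Boolean combinations of equalities; but $(0,1,2)$ and $(1,0,2)$ satisfy the same equalities, and only the first lies in the relation.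

**Definition.** A *finite-dimensional permutation structure* is a set with finitely many (at least one) linear orders on it; it is $n$-dimensional if there are $n$ orders. A structure is *homogeneous* if every isomorphism between finite substructures extends to an automorphism. Two structures are *bi-definable* if they have the same underlying set and the same definable relations.

**Example L.** Let $L=\mathbb Q\times\mathbb Q$ with the lexicographic order $<$ and the equivalence relation $E$ "same first coordinate"; call the $E$-classes fibers. An isomorphism between finite subsets extends to an automorphism $(s,t)\mapsto(\sigma(s),\tau_s(t))$: extend the induced finite map on first coordinates to an automorphism $\sigma$ of $(\mathbb Q;<)$, and then extend the finite map on each fiber. So $L$ is homogeneous in a finite relational language, hence $\omega$-categorical with quantifier elimination, and so it is binary and transitive. It has five 2-types: equality, the type $p$ ("$x<y$ in the same fiber"), the type $q$ ("$x<y$ in different fibers"), and the opposites of $p$ and $q$. Each is a transitive relation, so $L$ is order-like. We use $L$ as a test case throughout.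

From now on, until Section 9, $M$ is transitive, order-like and binary. Binarity says that the type of a finite tuple is determined by the 2-types of its pairs. With conjugacy of tuples of the same type this gives the tool on which everything rests:

> **(H)** If two finite tuples have the same corresponding 2-types, some automorphism of $M$ maps one to the other.

In particular, if $A$ and $A'$ are tuples with the same 2-types, any configuration found over $A'$ can be copied over $A$. We call this *transport*.

**Composition of types.** Let $H$ be the finite set of 2-types and let $1\in H$ be the type of $(x,x)$, unique by transitivity. Write $x\,p\,y$ for $\mathrm{tp}(x,y)=p$, and let $p^*$ be the type of $(y,x)$ when $x\,p\,y$. Put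
$$a\circ b=\{\mathrm{tp}(x,z):\ \exists y\ \ x\,a\,y\,b\,z\},$$
and extend $\circ$ and $*$ to sets of types elementwise. By transitivity of $M$, for every $x\in M$ and $a\in H$ there are $y,y'$ with $x\,a\,y$ and $y'\,a\,x$; so $a\circ b\ne\emptyset$. Here are the rules of calculation.

Reading one triangle from its different corners gives
$$c\in a\circ b\iff a\in c\circ b^*\iff b\in a^*\circ c\iff c^*\in b^*\circ a^*. \tag{1}$$
For instance, if $x\,a\,y\,b\,z$ and $x\,c\,z$, then $x\,c\,z\,b^*\,y$ and $x\,a\,y$, so $a\in c\circ b^*$; the other implications are read off the same way. Also
$$1\in a\circ b\iff b=a^*,\qquad a\circ 1=1\circ a=\{a\}. \tag{2}$$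

If $c\in a\circ b$, then for *every* pair with $x\,c\,z$ there is $y$ with $x\,a\,y\,b\,z$. Indeed some pair $x'\,c\,z'$ has such a $y'$, and an automorphism takes $(x',z')$ to $(x,z)$. Hence $\circ$ is associative: both $(a\circ b)\circ c$ and $a\circ(b\circ c)$ equal the set of all $\mathrm{tp}(x,w)$ for which there is a path $x\,a\,y\,b\,z\,c\,w$.

Order-likeness, together with $a\circ a\neq\emptyset$, says exactly
$$a\circ a=\{a\}\quad\text{for all }a\in H. \tag{3}$$
If $a\ne1$ then $a\ne a^*$, since otherwise $1\in a\circ a^*=a\circ a=\{a\}$. So the non-equality types come in pairs $\{a,a^*\}$, and there are $2m$ of them for some $m$.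

In $L$ we have $m=2$. Stepping within a fiber and then to a higher fiber, or in the other order, gives $p\circ q=q\circ p=\{q\}$; also $p^*\circ q=\{q\}$ and $p\circ p^*=p^*\circ p=\{1,p,p^*\}$, while $q\circ q^*=q^*\circ q=H$, since any two points of $L$ lie below a common higher fiber and above a common lower one.

**Definition.** A set $P\subseteq H\setminus\{1\}$ is *closed* if $P\circ P\subseteq P$. A closed set is *total* if $P\cup P^*=H\setminus\{1\}$.

The definable binary relations are those of the form $\mathrm{tp}(x,y)\in P$ with $P\subseteq H$. Such a relation is irreflexive iff $1\notin P$, and transitive iff $P\circ P\subseteq P$. So the definable strict partial orders are exactly those given by closed sets, and the definable linear orders those given by total closed sets. If $P$ is closed then $P\cap P^*=\emptyset$, since $p,p^*\in P$ would give $1\in p\circ p^*\subseteq P$. So a total closed set contains exactly one type from each pair $\{p,p^*\}$, and has $m$ elements. By (3), each $\{p\}$ with $p\ne1$ is closed. In $L$ the total closed sets are $\{p,q\}$ (the lexicographic order), $\{p^*,q\}$ (reverse each fiber), and their opposites.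

We say that $P$ *separates* $p$ and $q$ if it contains exactly one of them. The next lemma says what we have to achieve.

**Lemma 1.** Let $P_1,\dots,P_n$ ($n\ge1$) be total closed sets such that any two distinct types in $H\setminus\{1\}$ are separated by some $P_i$. Let $x<_iy$ mean $\mathrm{tp}(x,y)\in P_i$. Then $M$ is bi-definable with $(M;<_1,\dots,<_n)$, and the latter is homogeneous.

*Proof.* Each $<_i$ is a definable linear order of $M$, so everything definable from the $<_i$ is definable in $M$. Conversely, for $x\neq y$ record the vector of signs saying, for each $i$, whether $x<_iy$ or $y<_ix$. This vector depends only on $\mathrm{tp}(x,y)$, and by hypothesis distinct types have distinct vectors. So every 2-type of $M$ is defined by a quantifier-free formula in $<_1,\dots,<_n,=$. By binarity a definable relation of $M$ is a Boolean combination of definable relations in at most two variables; those in two variables are unions of 2-types, and the unary ones are trivial by transitivity. So it is quantifier-free definable in $(M;<_1,\dots,<_n)$, which proves bi-definability.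

An isomorphism between finite substructures of $(M;<_1,\dots,<_n)$ preserves sign vectors, hence 2-types of $M$. By (H) it extends to an automorphism of $M$, which preserves the definable relations $<_i$. $\square$

**Proposition 2.** If $m\le2$, then $M$ is bi-definable with a homogeneous permutation structure.

*Proof.* If $m=0$, then $M$ is a single point, and $P_1=\emptyset$ is total closed. If $m=1$, with $H=\{1,p,p^*\}$, then $\{p\}$ is total closed and separates $p$ from $p^*$.

Let $m=2$ and $H=\{1,p,p^*,q,q^*\}$. What can $p\circ q$ contain?

* Not $1$, by (2), since $q\neq p^*$.
* Not $p^*$: by (1), $p^*\in p\circ q$ gives $q\in p^*\circ p^*=\{p^*\}$.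
* Not $q^*$: by (1), $q^*\in p\circ q$ gives $p\in q^*\circ q^*=\{q^*\}$.

So $p\circ q\subseteq\{p,q\}$, and exchanging the letters, $q\circ p\subseteq\{p,q\}$. Hence $\{p,q\}$ is total closed. The same computation with $q^*$ in place of $q$ shows that $\{p,q^*\}$ is total closed. Membership in these two sets gives $p,q,q^*,p^*$ the vectors $++,+-,-+,--$, which are distinct. Apply Lemma 1. $\square$

**What changes with six types.** The computation above shows in general that if $q\ne p^*$ and $p,q\neq 1$, then $p\circ q$ contains none of $1,p^*,q^*$. With a third pair $r,r^*$ there is a new possibility that it does not exclude: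
$$r\in p\circ q\quad\text{and}\quad r^*\in q\circ p. \tag{4}$$
If this happened, a closed set containing $p$ and $q$ would contain $r$ and $r^*$, which is impossible. So every definable linear order containing $p$ would contain $q^*$, and every one containing $q^*$ would contain $p$ (if it omitted $p$, its opposite would contain both $p$ and $q$). The types $p$ and $q^*$ could never be separated, and a presentation by linear orders would be impossible. So in general we must exclude (4), and longer patterns of the same kind.

## 2. The theorem for any number of types

Braunfeld and Simon, in "The classification of homogeneous finite-dimensional permutation structures" (arXiv:1807.07110, 2018), left open the following: is every transitive, order-like, binary NIP structure (countable, $\omega$-categorical) bi-definable with a finite-dimensional permutation structure? Recall that a formula $\varphi(\bar x;\bar y)$ is *NIP* in $M$ if for some $n$ there is no set of $n$ tuples $\bar a$ all of whose subsets are cut out by formulas $\varphi(\bar x;\bar b)$; $M$ is NIP if every formula is. The answer is yes, and NIP is not needed as a hypothesis.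

**Theorem 3.** Let $M$ be countable, $\omega$-categorical, transitive, order-like and binary. Then there are finitely many definable linear orders $<_1,\dots,<_n$ on $M$ such that $M$ is bi-definable with $(M;<_1,\dots,<_n)$, and the latter is homogeneous. In particular every transitive, order-like, binary NIP structure is bi-definable with a finite-dimensional permutation structure.

**Theorem 4.**

* (a) For countable $M$ the following are equivalent: (i) $M$ is $\omega$-categorical, transitive, order-like and binary; (ii) the same together with NIP; (iii) $M$ is bi-definable with a homogeneous finite-dimensional permutation structure.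
* (b) In such $M$, every definable strict partial order is an intersection of definable linear orders.
* (c) If such $M$ has $2m\ge2$ non-equality 2-types, the least $d$ such that $M$ is bi-definable with a homogeneous $d$-dimensional permutation structure satisfies $\lceil\log_2 2m\rceil\le d\le m$.
* (d) When NIP is dropped, transitivity cannot also be dropped: some countable, $\omega$-categorical, order-like, binary structure is not bi-definable with any finite-dimensional permutation structure.

## 3. Extending partial orders when types commute

By Lemma 1 we need many total closed sets. The sensible attempt is to imitate the classical theorem (Szpilrajn) that every partial order extends to a linear one: given a closed $P$ and a type $q\notin P\cup\{1\}$, enlarge $P$ by $q^*$, close up under $\circ$, and continue until the set is total.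

In the classical proof one adds a single pair of points to the order, so a shortest new cycle uses the new pair only once. Here we add all pairs of type $q^*$ at once, and a cycle may use many of them. A cycle with one new step is harmless: by (2), $1\in a\circ q^*$ with $a\in P$ means $q=a\in P$, which is excluded. But consider
$$1\in a\circ q^*\circ b\circ q^*,\qquad a,b\in P.$$
By (2) this says that some $c\in a\circ q^*$ has $c^*\in b\circ q^*$, and nothing so far forbids it. Here the attempt stops. If, however, $q^*$ could be moved past $b$, the product would become $a\circ b\circ q^*\circ q^*=a\circ b\circ q^*$, which has only one new step. So commutativity is exactly the help we want.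

**Proposition 5.** Suppose $\circ$ is commutative on $H$. If $P$ is closed and $q\in H\setminus(P\cup\{1\})$, then there is a total closed $P'\supseteq P$ with $q\notin P'$.

*Proof.* **Step 1: a closed set containing $P$ and $q^*$.** Put $Q=P\cup\{q^*\}\cup(P\circ q^*)$. We check products, using $P\circ P\subseteq P$, $q^*\circ q^*=\{q^*\}$ and commutativity. First $P\circ P\subseteq P$, $P\circ q^*\subseteq Q$ and $q^*\circ q^*=\{q^*\}$. Next
$$P\circ(P\circ q^*)\subseteq P\circ q^*,\qquad q^*\circ(P\circ q^*)=P\circ q^*\circ q^*=P\circ q^*,$$
$$(P\circ q^*)\circ(P\circ q^*)=P\circ P\circ q^*\circ q^*\subseteq P\circ q^*.$$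
The remaining products are these in the other order. So $Q\circ Q\subseteq Q$. Moreover $1\notin P$ and $q^*\ne1$, and $1\in a\circ q^*$ with $a\in P$ would give $q=a\in P$. So $1\notin Q$, and $Q$ is closed.

**Step 2: maximality gives totality.** Since $H$ is finite, there is a maximal closed set $P'\supseteq Q$. If $q'\ne1$ and $q'\notin P'$, then Step 1 applied to $P'$ and $q'$ gives a closed set containing $P'\cup\{q'^*\}$, so $q'^*\in P'$ by maximality. Thus $P'$ is total. Finally $q^*\in P'$, so $q\notin P'$, since otherwise $1\in q\circ q^*\subseteq P'$. $\square$

With $P=\{p\}$ this separates any two distinct non-equality types, and Lemma 1 finishes. So Theorem 3 reduces to one claim: $p\circ q=q\circ p$ for all $p,q\in H$. The next four sections prove it.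

## 4. Translating along a chain

Suppose $r\in p\circ q$, witnessed by $x_0\,p\,x_1\,q\,z$ with $x_0\,r\,z$. We want $r\in q\circ p$. Take an automorphism $g$ with $gx_0=x_1$. Then $\mathrm{tp}(x_1,gz)=\mathrm{tp}(gx_0,gz)=r$ for free, and $x_1\,q\,z$. So if we could arrange $z\,p\,gz$, the path $x_1\,q\,z\,p\,gz$ would show $r\in q\circ p$.

How can one control $\mathrm{tp}(z,gz)$? By order-likeness, $\mathrm{tp}(z,g^kz)=\mathrm{tp}(z,gz)$ for every $k\ge1$, because consecutive terms of $z,gz,g^2z,\dots$ all have the same type. So it is enough to learn the type of $(z,g^kz)$ for one $k$, and for that it is enough to find a point $t$ with $z\,p\,t\,p\,g^kz$.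

**Lemma 6.** Let $p,q,r\ne1$ with $r\in p\circ q$, $r\in p^*\circ p$ and $q\in p\circ p^*$. Then $r\in q\circ p$.

*Proof.* Take $x_0\,p\,x_1\,q\,z$ with $x_0\,r\,z$. As $r\in p^*\circ p$, there is $x_{-1}$ with $x_{-1}\,p\,x_0$ and $x_{-1}\,p\,z$. As $q\in p\circ p^*$, there is $x_2$ with $x_1\,p\,x_2$ and $z\,p\,x_2$. By order-likeness $x_i\,p\,x_j$ whenever $-1\le i<j\le2$. So the triples $(x_{-1},x_0,x_1)$ and $(x_0,x_1,x_2)$ have the same 2-types, and by (H) there is $g\in\mathrm{Aut}(M)$ with
$$g(x_{-1},x_0,x_1)=(x_0,x_1,x_2).$$
Then $g^3x_{-1}=g^2x_0=gx_1=x_2$. Applying $g^3$ to $x_{-1}\,p\,z$ gives $x_2\,p\,g^3z$. With $z\,p\,x_2$ we get $z\,p\,g^3z$. Let $s=\mathrm{tp}(z,gz)=\mathrm{tp}(gz,g^2z)=\mathrm{tp}(g^2z,g^3z)$. By order-likeness $\mathrm{tp}(z,g^3z)=s$, so $s=p$, i.e. $z\,p\,gz$. Now $x_1\,q\,z\,p\,gz$ and $\mathrm{tp}(x_1,gz)=\mathrm{tp}(gx_0,gz)=r$. So $r\in q\circ p$. $\square$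

The lemma does not settle commutativity, because its hypotheses ask that $z$ lie between $x_{-1}$ and $x_2$ on a $p$-chain. In $L$, with $p$ and $q$ as there, $x_1\,q\,z$ are in different fibers and have no common $p$-successor: $q\notin p\circ p^*=\{1,p,p^*\}$. In Section 7 we use a second chain that runs near $z$ rather than through the $x_i$. To build it we first draw consequences from Lemma 6.

## 5. Common predecessors and common successors

**Definition.** For $p\in H$ put $T_p=p^*\circ p$.

So $c\in T_p$ iff pairs of type $c$ have a common $p$-predecessor (some $w$ with $w\,p\,x$ and $w\,p\,y$), and $c\in T_{p^*}=p\circ p^*$ iff they have a common $p$-successor. In $L$, $T_p=\{1,p,p^*\}$ is "same fiber", and $T_q=H$. From the definition, (1) and (3):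
$$(T_p)^*=T_p,\qquad 1\in T_p,\qquad p\in T_p, \tag{5}$$
the last because $p\in p\circ p$ gives $p\in p^*\circ p$. Also, by (1),
$$a\in p\circ a\iff p\in a\circ a^*=T_{a^*},\qquad a\in a\circ p\iff p\in a^*\circ a=T_a. \tag{6}$$
In this notation the hypotheses of Lemma 6 are $r\in p\circ q$, $r\in T_p$, $q\in T_{p^*}$.

The first task is to show that the two relations agree. The plan: if some pair has a common successor but no common predecessor, follow $p$-predecessors downward from both points, make the picture uniform by Ramsey's theorem, and apply Lemma 6 to the uniform type.

**Lemma 7.** $T_p=T_{p^*}$ for all $p\in H$.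

*Proof.* The case $p=1$ is trivial, so let $p\ne1$. It suffices to show $T_{p^*}\subseteq T_p$ for every $p\neq 1$, since this statement for $p^*$ is the reverse inclusion.

**Step 1: a criterion for membership in $T_p$.** We claim: if $1\ne A\in T_{p^*}$ and $p\in T_A\cap T_{A^*}$, then $A\in T_p$. From $A\in p\circ p^*$ and (1) we get $p\in A\circ p$. Apply Lemma 6 with $(A,p,p)$ in place of $(p,q,r)$; its hypotheses read $p\in A\circ p$, $p\in T_A$, $p\in T_{A^*}$, and all hold. The conclusion is $p\in p\circ A$, and by (1) this says $A\in p^*\circ p=T_p$.

**Step 2: two descending chains.** Suppose $\rho\in T_{p^*}\setminus T_p$. Take $x_0\,\rho\,z_0$ and $y$ with $x_0\,p\,y$ and $z_0\,p\,y$. For $k\ge0$ choose $x_{k+1}\,p\,x_k$ and $z_{k+1}\,p\,z_k$. By order-likeness $x_j\,p\,x_k$ and $z_j\,p\,z_k$ whenever $j>k$, and all the $x_k$ and $z_k$ are $p$-predecessors of $y$. No $x_k,z_j$ have a common $p$-predecessor: by order-likeness it would also be a $p$-predecessor of $x_0$ and of $z_0$, so that $\rho\in T_p$. In particular $x_k\ne z_j$, because a single point has a $p$-predecessor.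

**Step 3: a uniform type between the chains.** Color each pair $k<j$ of natural numbers by $\mathrm{tp}(x_k,z_j)$. There are finitely many colors, so by Ramsey's theorem there are an infinite $S\subseteq\mathbb N$ and a type $A$ with $x_k\,A\,z_j$ for all $k<j$ in $S$. We have $A\ne1$ since $x_k\neq z_j$, and $A\in T_{p^*}$ since $y$ is a common $p$-successor.

For $k<k'<j$ in $S$: $x_{k'}\,p\,x_k$ and $x_{k'}\,A\,z_j\,A^*\,x_k$, so $p\in A\circ A^*=T_{A^*}$.

For $k<j<j'$ in $S$: $z_{j'}\,p\,z_j$ and $z_{j'}\,A^*\,x_k\,A\,z_j$, so $p\in A^*\circ A=T_A$.

By Step 1, $A\in T_p$. So for $k<j$ in $S$ the points $x_k,z_j$ have a common $p$-predecessor, which contradicts Step 2. $\square$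

Now $T_p$ behaves like an equivalence relation, and types inside it commute with $p$.

**Lemma 8.** (i) $T_p\circ T_p=T_p$. (ii) If $b\in T_a$, then $a\circ b=b\circ a$ and $a\circ b^*=b^*\circ a$.

*Proof.* (i) Using Lemma 7 in the middle, and then (3) for $p^*$ and $p$,
$$T_p\circ T_p=p^*\circ(p\circ p^*)\circ p=p^*\circ(p^*\circ p)\circ p=p^*\circ p=T_p.$$

(ii) Since $(T_a)^*=T_a$, the type $b^*$ also lies in $T_a$, so it is enough to treat $b$. If $a=1$ or $b=1$ there is nothing to prove.

First, $a\circ b\subseteq b\circ a$. Let $r\in a\circ b$. If $r=1$, then $b=a^*$ and $1\in a^*\circ a=b\circ a$. If $r\ne1$, then $a,b\in T_a$ gives $r\in T_a\circ T_a=T_a$, and $b\in T_a=T_{a^*}$. Lemma 6 for $(a,b,r)$ gives $r\in b\circ a$.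

Second, apply this inclusion to $a^*,b^*$, which is allowed since $b^*\in T_a=T_{a^*}$. It gives $a^*\circ b^*\subseteq b^*\circ a^*$. Taking inverses, $b\circ a\subseteq a\circ b$. $\square$

## 6. Types that absorb $p$

In the final argument we need types $u$ that do not change when a $p$-step is added: $p\circ u=u\circ p=\{u\}$. In $L$, the type $q$ absorbs $p$ in this sense. To find such types, compose with $p$ again and again; the next lemma says that this process cannot run in a circle.

**Lemma 9.** Let $p\ne1$. If $b\in p\circ a$ and $a\in p\circ b$, then $a=b$.

*Proof.* Suppose $a\ne b$.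

**Step 1: neither type is $1$.** If $a=1$, then $b\in p\circ1=\{p\}$, so $b=p$ and $1=a\in p\circ p=\{p\}$, a contradiction. By the symmetry of the hypotheses, $b\ne1$.

**Step 2: $a^*$ and $b$ commute.** We have $a\in p\circ b\subseteq p\circ p\circ a=p\circ a$, so $p\in T_{a^*}=T_a$ by (6) and Lemma 7. Since also $a\in T_a$, Lemma 8(i) gives $b\in p\circ a\subseteq T_a\circ T_a=T_a=T_{a^*}$. By Lemma 8(ii) for $a^*$, the types $a^*$ and $b$ commute.

**Step 3: contradiction.** By (1), $b\in p\circ a$ gives $p\in b\circ a^*$. Likewise $a\in p\circ b$ gives $p\in a\circ b^*$, i.e. $p^*\in b\circ a^*$. Hence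
$$1\in p\circ p^*\subseteq b\circ a^*\circ b\circ a^*=b\circ b\circ a^*\circ a^*=b\circ a^*,$$
and by (2) $a=b$, a contradiction. $\square$

**Lemma 10.** Let $p\ne1$ and $a\in H$. There is $u\in p\circ a$ with $u\ne1$ and $p\circ u=u\circ p=\{u\}$; moreover $u$ commutes with $p$ and with $p^*$.

*Proof.* **Step 1: a terminal element.** Write $c\to b$ for $b\in p\circ c$. This relation on $H$ is transitive: from $b\in p\circ c$ and $d\in p\circ b$ we get $d\in p\circ p\circ c=p\circ c$. By Lemma 9 it is antisymmetric. So the finite nonempty set $p\circ a$ has an element $u$ such that $u\to b$ and $b\in p\circ a$ imply $b=u$. Otherwise there would be an infinite sequence $u_0\to u_1\to\cdots$ in $p\circ a$ with $u_{i+1}\ne u_i$. Some $u_i=u_j$ with $i<j$. If $j=i+1$ this is false by choice; if $j>i+1$, then $u_i\to u_{i+1}$ and, by transitivity, $u_{i+1}\to u_j=u_i$, against antisymmetry.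

**Step 2: $u$ absorbs $p$.** If $b\in p\circ u$, then $b\in p\circ p\circ a=p\circ a$, so $b=u$. As $p\circ u$ is nonempty, $p\circ u=\{u\}$. Since $p\circ1=\{p\}\ne\{1\}$, we have $u\ne1$. From $u\in p\circ u$ and (6), $p\in T_{u^*}=T_u$. By Lemma 8(ii), $u$ commutes with $p$ and $p^*$. In particular $u\circ p=\{u\}$. $\square$

## 7. All types commute

We return to $x_0\,p\,x_1\,q\,z$ with $x_0\,r\,z$. This time the chain that controls $z$ is a separate one, $t_0\,p\,t_1\,p\,t_2$, with $t_0\,p\,z\,p\,t_2$. We want a single automorphism $g$ with
$$x_0\mapsto x_1,\qquad t_0\mapsto t_1\mapsto t_2.$$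
Then $t_2=g^2t_0\,p\,g^2z$, so $z\,p\,t_2\,p\,g^2z$, and the argument of Section 4 applies with $k=2$. For such a $g$ we need $\mathrm{tp}(x_0,t_0)=\mathrm{tp}(x_1,t_1)$, to be called $v$, and $\mathrm{tp}(x_0,t_1)=\mathrm{tp}(x_1,t_2)$, to be called $u$. We shall choose $v$ absorbing $p^*$ and $u$ absorbing $p$, so that $x_1$ still sees $t_0$ in type $v$, and $x_0$ still sees $t_2$ in type $u$. In $L$ with $r=q$ one has $u=v=q$, and $t_0,t_1,t_2$ lie in the fiber of $z$.

**Proposition 11.** $p\circ q=q\circ p$ for all $p,q\in H$.

*Proof.* It suffices to show $p\circ q\subseteq q\circ p$ for all $p,q$. Let $r\in p\circ q$. If $p=1$ or $q=1$ the claim is clear, and if $r=1$ then $q=p^*$ and $1\in p^*\circ p=q\circ p$. So let $p,q,r\ne1$.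

**Step 1: choice of $u$ and $v$.** By Lemma 10, for $p$ and for $p^*$, choose
$$u\in p\circ r,\quad p\circ u=u\circ p=\{u\};\qquad v\in p^*\circ q,\quad p^*\circ v=v\circ p^*=\{v\},$$
both commuting with $p$ and $p^*$. We derive four relations:
$$q\in p\circ v, \tag{7}$$
by (1) from $v\in p^*\circ q$;
$$r\in p\circ q\subseteq p\circ p\circ v=p\circ v=v\circ p; \tag{8}$$
$$u\in p\circ r\subseteq p\circ p\circ v=p\circ v=v\circ p; \tag{9}$$
$$u\in q\circ p. \tag{10}$$
For (10): $u\in p\circ r\subseteq p\circ p\circ q=p\circ q$, so by (1) $q\in p^*\circ u=u\circ p^*$, and by (1) again $u\in q\circ p$.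

**Step 2: the ends $t_0$ and $t_2$ of the chain.** Take $x_0\,p\,x_1\,q\,z$ with $x_0\,r\,z$.

* By (8) choose $t_0$ with $x_0\,v\,t_0\,p\,z$. Then $\mathrm{tp}(x_1,t_0)\in p^*\circ v=\{v\}$.
* By (10) and (1), $q\in u\circ p^*$, so we may choose $t_2$ with $x_1\,u\,t_2$ and $z\,p\,t_2$. Then $\mathrm{tp}(x_0,t_2)\in p\circ u=\{u\}$.
* From $t_0\,p\,z\,p\,t_2$ we get $t_0\,p\,t_2$.

So the quadruple $(x_0,x_1,t_0,t_2)$ has the 2-types
$$x_0\,p\,x_1,\quad x_0\,v\,t_0,\quad x_1\,v\,t_0,\quad x_0\,u\,t_2,\quad x_1\,u\,t_2,\quad t_0\,p\,t_2. \tag{11}$$

**Step 3: the middle point $t_1$.** We claim that there is $t_1$ with $t_0\,p\,t_1\,p\,t_2$, $x_0\,u\,t_1$ and $x_1\,v\,t_1$. We build a copy starting from the middle point, and then transport.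

* Take any $x_1'\,v\,t_1'$.
* By (9) $u\in p\circ v$, i.e. $v\in p^*\circ u$. So there is $x_0'$ with $x_0'\,p\,x_1'$ and $x_0'\,u\,t_1'$.
* By (9) $u\in v\circ p$, i.e. $v\in u\circ p^*$. So there is $t_2'$ with $x_1'\,u\,t_2'$ and $t_1'\,p\,t_2'$. Then $\mathrm{tp}(x_0',t_2')\in p\circ u=\{u\}$.
* By $u\in v\circ p$ again, now over the pair $x_0'\,u\,t_1'$, there is $t_0'$ with $x_0'\,v\,t_0'\,p\,t_1'$. Then $\mathrm{tp}(x_1',t_0')\in p^*\circ v=\{v\}$.
* From $t_0'\,p\,t_1'\,p\,t_2'$ we get $t_0'\,p\,t_2'$.

Comparing with (11), the quadruples $(x_0',x_1',t_0',t_2')$ and $(x_0,x_1,t_0,t_2)$ have the same 2-types. By (H) some automorphism maps the first to the second, and the image of $t_1'$ is the required $t_1$.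

**Step 4: the translation.** The triples $(x_0,t_0,t_1)$ and $(x_1,t_1,t_2)$ both have type $v$ on (first, second), $u$ on (first, third) and $p$ on (second, third). By (H) there is $g\in\mathrm{Aut}(M)$ with $g(x_0,t_0,t_1)=(x_1,t_1,t_2)$. Then $g^2t_0=gt_1=t_2$. Applying $g^2$ to $t_0\,p\,z$ gives $t_2\,p\,g^2z$, and with $z\,p\,t_2$ we get $z\,p\,g^2z$. Put $s=\mathrm{tp}(z,gz)=\mathrm{tp}(gz,g^2z)$. By order-likeness $\mathrm{tp}(z,g^2z)=s$, so $s=p$, i.e. $z\,p\,gz$. Now $x_1\,q\,z\,p\,gz$ and $\mathrm{tp}(x_1,gz)=\mathrm{tp}(gx_0,gz)=r$. Hence $r\in q\circ p$. $\square$

Note that $z$ need not be related to $t_1$ in any particular way; only the ends $t_0,t_2$ enclose it. In particular pattern (4) is now excluded: it would give $r,r^*\in p\circ q$, hence $1\in r\circ r^*\subseteq p\circ q\circ p\circ q=p\circ q$ and $q=p^*$; then $r\in p\circ p^*$ is no contradiction by itself, but in (4) we had $q\ne p^*$.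

## 8. Enough linear orders to define $M$

*Proof of Theorem 3.* Let $P_1,\dots,P_n$ be all the total closed sets. If $H=\{1\}$, then $M$ is a point, $P_1=\emptyset$, and the single trivial order does it. Otherwise let $p\ne q$ be types in $H\setminus\{1\}$ (there are such, since $p\ne p^*$). The set $\{p\}$ is closed and $q\notin\{p\}\cup\{1\}$. By Proposition 11 the composition is commutative, so Proposition 5 applies and gives a total closed set containing $p$ and not $q$. So the $P_i$ separate any two distinct non-equality types, and $n\ge1$. Lemma 1 gives definable linear orders $<_1,\dots,<_n$ such that $M$ is bi-definable with $(M;<_1,\dots,<_n)$, and the latter is homogeneous. NIP was not used. $\square$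

## 9. NIP, partial orders, and the number of linear orders

*Proof of Theorem 4(a).* (ii)$\Rightarrow$(i) is trivial, and (i)$\Rightarrow$(iii) is Theorem 3.

(iii)$\Rightarrow$(ii). All the properties in (ii) depend only on the underlying set and the definable relations, so they are invariant under bi-definability. We may therefore take $M=(M;<_1,\dots,<_n)$ homogeneous. A countable homogeneous structure in a finite relational language is $\omega$-categorical with quantifier elimination. Since the language is binary, $M$ is binary. All one-point substructures are isomorphic, so by homogeneity $M$ is transitive.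

For order-likeness, the equality type is clear. By quantifier elimination the type of a pair of distinct elements is given by the vector of signs recording $x<_iy$ or $y<_ix$ for each $i$. If $(x,y)$ and $(y,z)$ have the same vector, then, as each $<_i$ is transitive, $(x,z)$ has this vector too (and $x\ne z$, as $n\ge1$), so it has the same type.

For NIP, every formula is a Boolean combination of formulas $x<_iy$ and $x=y$. These are NIP: the sets cut out by $x<_ib$, as $b$ varies, form a chain under inclusion, as do those cut out by $b<_ix$, so no two-element set has all its subsets cut out; the sets cut out by $x=b$ have at most one element, so again no two-element set has all its subsets cut out; and if both variables are on the same side of the partition, only one set, or only the whole space and the empty set, is cut out. Boolean combinations of NIP formulas are NIP (a textbook fact). $\square$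

*Proof of Theorem 4(b).* A definable strict partial order is given by a closed set $P$. If $P\ne H\setminus\{1\}$, Proposition 5 gives, for each $q\in H\setminus(P\cup\{1\})$, a total closed set containing $P$ and omitting $q$; so $P$ is the intersection of the total closed sets containing it, and the corresponding linear orders intersect in the given partial order. If $P=H\setminus\{1\}$, then $H=\{1\}$, since otherwise $p,p^*\in P$ for some $p\ne 1$ and $1\in P$; then $M$ is a point and the claim is trivial. $\square$

*Proof of Theorem 4(c).* **Lower bound.** In a homogeneous $d$-dimensional presentation, quantifier elimination shows that distinct non-equality 2-types have distinct sign vectors in $\{+,-\}^d$. So $2m\le2^d$.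

**Upper bound.** Fix a total closed set $P_1$; one exists by Theorem 3's proof, and it has $m$ elements. By Propositions 5 and 11, any two distinct elements of $P_1$ are separated by some total closed set. Starting from the partition of $P_1$ into one block, choose total closed sets $P_2,P_3,\dots$ one at a time, each splitting some block of the current partition, until all blocks are singletons. Each choice raises the number of blocks by at least one, so there are at most $m-1$ choices. We now have at most $m$ total closed sets, and they separate all non-equality types. Indeed two types of $P_1$ are separated by construction. A total closed $P$ contains exactly one of $p,p^*$ for each $p\ne1$, so it separates $p,q$ iff it separates $p^*,q^*$; hence two types of $P_1^*$ are separated. A type of $P_1$ and a type of $P_1^*$ are separated by $P_1$. Lemma 1 gives a homogeneous presentation with at most $m$ orders. If a presentation has $d$ orders, $d$ is at least the least dimension, so the least dimension is at most $m$. $\square$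

The lower bound is attained. The class of finite sets with $d\ge1$ linear orders has amalgamation: given $D_1,D_2$ with $D_1\cap D_2=C$, amalgamate each order on $D_1\cup D_2$ by placing, in each cut of $C$, the new elements of $D_1$ below those of $D_2$. The Fraïssé limit, the generic $d$-dimensional permutation structure, realizes all $2^d$ sign vectors, so $2m=2^d$ and $\lceil\log_2 2m\rceil=d$, while it is itself $d$-dimensional. For $m=1,2,3$ the two bounds coincide: $\lceil\log_22m\rceil=1,2,3$.

## 10. A two-sorted structure that no linear orders capture

*Proof of Theorem 4(d).* **Step 1: the structure.** Consider finite structures $A\sqcup B$ with unary predicates for $A$ and $B$, a linear order on each of $A$ and $B$, and a bipartite graph $R\subseteq A\times B$. This class is closed under substructures and has amalgamation: over a common part, amalgamate the order on $A$ and the order on $B$ as in Section 9, and take the union of the two graphs; joint embedding is the case of an empty common part. Let $M$ be the Fraïssé limit. It is homogeneous in a finite binary relational language, so it is $\omega$-categorical with quantifier elimination, and binary.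

**Step 2: $M$ is order-like, but neither transitive nor NIP.** By quantifier elimination, the type of two distinct elements in the same sort is given by the sort and by which element is smaller, and this is a transitive relation; the equality types are clear. A type $p(x,y)$ between the sorts cannot satisfy $p(x,y)\wedge p(y,z)$ at all, as $y$ would lie in both sorts, so the condition holds vacuously. There are two 1-types, so $M$ is not transitive. For each $n$, the structure with $a_1,\dots,a_n\in A$ and points $b_S\in B$ for $S\subseteq\{1,\dots,n\}$, with $R(a_i,b_S)$ iff $i\in S$, embeds in $M$. So $R$ is not NIP.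

**Step 3: definable linear orders do not see $R$.** Let $\prec$ be a definable linear order on $M$. Between the sorts there are two types of pairs $(a,b)\in A\times B$, given by $R$ and $\neg R$, so on $A\times B$ the relation $a\prec b$ holds always, never, exactly on $R$, or exactly on $\neg R$. Suppose $a\prec b\iff R(a,b)$. Choose $a,a'\in A$ and $b,b'\in B$ with $R(a,b)$, $\neg R(a',b)$, $R(a',b')$, $\neg R(a,b')$; they exist, since this finite structure embeds in $M$. Then
$$a\prec b\prec a'\prec b'\prec a,$$
which is impossible. The case $a\prec b\iff\neg R(a,b)$ is excluded in the same way by exchanging $R$ and $\neg R$. So $\prec$ puts $A$ below $B$ or $B$ below $A$. On each of $A$ and $B$ there is one pair of opposite types, so there $\prec$ is the given order or its reverse. Hence every permutation of $M$ that preserves $A$, $B$ and their orders preserves all definable linear orders.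

**Step 4: a permutation that breaks $R$.** Choose $a\in A$ and $b,b'\in B$ with $R(a,b)$ and $\neg R(a,b')$. By homogeneity some $h\in\mathrm{Aut}(M)$ has $h(b)=b'$. Let $\pi$ be the identity on $A$ and equal to $h$ on $B$. Then $\pi$ preserves $A$, $B$ and their orders, but $R(a,b)$ holds while $R(\pi a,\pi b)=R(a,b')$ fails. If $M$ were bi-definable with a finite-dimensional permutation structure, the orders of that structure would be definable in $M$, so by Step 3 $\pi$ would be an automorphism of it, and would preserve every relation definable in it, including $R$. This is a contradiction. $\square$
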